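\title{Images of locally finite derivations need not be Mathieu subspaces}

\begin{abstract}
The LFED conjecture asserts that, in characteristic zero, the image of a locally finite derivation or $\mathcal{E}$-derivation of a commutative algebra is a Mathieu subspace. We disprove it in both cases, by a linear derivation and a linear automorphism of the polynomial algebra in any number $n\ge 4$ of variables. We also prove that the image of a locally finite derivation $D$ over an algebraically closed field is a Mathieu subspace whenever $D$ maps its generalized kernel onto an ideal of that generalized kernel, which covers all diagonalizable derivations, and that every linear derivation in at most three variables has a Mathieu subspace as image. For linear derivations of polynomial algebras, four is thus the exact threshold.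
\end{abstract}

\section{Introduction}

Throughout, $K$ is a field of characteristic zero and algebras are commutative, associative $K$-algebras with identity.

Let $\mathcal{A}$ be an algebra. A $K$-subspace $V\subset\mathcal{A}$ is a \emph{Mathieu subspace} if, for all $a,b\in\mathcal{A}$,
\[
a^m\in V \text{ for all } m\ge 1 \quad\Longrightarrow\quad a^mb\in V \text{ for all } m\gg 0 .
\]
Every ideal is a Mathieu subspace. The definition keeps the absorbing property of an ideal, but asks for it only from elements $a$ whose powers all lie in $V$, and only for high powers. One rigid consequence survives: taking $a=1$ shows that a Mathieu subspace containing $1$ is all of $\mathcal{A}$.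

A \emph{derivation} of $\mathcal{A}$ is a $K$-linear map $D\colon\mathcal{A}\to\mathcal{A}$ with $D(ab)=D(a)b+aD(b)$. An \emph{$\mathcal{E}$-derivation} is a $K$-linear map $\delta\colon\mathcal{A}\to\mathcal{A}$ with $\delta(ab)=\delta(a)b+a\delta(b)-\delta(a)\delta(b)$. Expanding $(a-\delta(a))(b-\delta(b))$ shows that this identity says exactly that $\phi=\mathrm{Id}-\delta$ is multiplicative, so $\mathcal{E}$-derivations are the maps $\mathrm{Id}-\phi$ with $\phi$ an algebra endomorphism (not required to fix $1$). They are the difference analogues of derivations: $h(x)\mapsto h(x)-h(x+1)$ is an example on $K[x]$. A $K$-linear map $\eta\colon\mathcal{A}\to\mathcal{A}$ is \emph{locally finite} if for every $a$ the span of $a,\eta(a),\eta^2(a),\dots$ is finite-dimensional, and \emph{locally nilpotent} if every $a$ is killed by some power of $\eta$.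

Images of derivations are often not ideals. The image of $x\partial_x-y\partial_y$ on $K[x,y]$ is spanned by the monomials $x^iy^j$ with $i\ne j$; it contains $x$ but not $xy$. It does contain $x^my$ for all $m\ge 2$, which is the behavior that the definition of a Mathieu subspace describes. Some finiteness condition is needed for such behavior. The image of $D=\partial_x-y^2\partial_y$ on $K[x,y]$ contains $1=D(x)$ but not $y$: if $G$ has degree $k\ge1$ in $y$ with leading coefficient $g(x)$, then $D(G)$ has the term $-kg(x)y^{k+1}$, and if $k=0$ then $D(G)\in K[x]$. This $D$ is not locally finite, since $D^k(y)=(-1)^kk!\,y^{k+1}$. The characteristic matters too: in characteristic $p$ the image of $\partial_x$ on polynomials in $x$ contains $1$ but not $x^{p-1}$. The following conjecture, posed in \cite{Zhao}, excludes both examples.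

\medskip
\noindent\textbf{LFED conjecture.} \emph{Let $K$ be a field of characteristic zero, $\mathcal{A}$ a commutative $K$-algebra, and $\delta$ a locally finite derivation or $\mathcal{E}$-derivation of $\mathcal{A}$. Then $\operatorname{Im}\delta=\delta(\mathcal{A})$ is a Mathieu subspace of $\mathcal{A}$.}
\medskip

We show that the conjecture is false, for derivations and for $\mathcal{E}$-derivations, over every field of characteristic zero. A derivation or automorphism of a polynomial algebra is called \emph{linear} if it maps the span of the variables to itself.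

\begin{theorem}\label{thm:counter}
Let $n\ge4$ and $\mathcal{A}=K[x,y,z,u,t_5,\dots,t_n]$.
\begin{enumerate}
\item[(a)] Let $E$ be the linear derivation with
\[
E(x)=x,\quad E(y)=y+2x,\quad E(z)=z+y,\quad E(u)=-u,\quad E(t_i)=0 .
\]
Then $E$ is locally finite and $\operatorname{Im}E$ is not a Mathieu subspace. With $f=u(xz+y+1)$ we have $f^m\in\operatorname{Im}E$ for all $m\ge1$, but $f^my\notin\operatorname{Im}E$ for every even $m\ge2$.
\item[(b)] Let $\phi$ be the linear automorphism
\[
x\mapsto 2x,\quad y\mapsto 2(y+2x),\quad z\mapsto 2(z+y+x),\quad u\mapsto\tfrac12u,\quad t_i\mapsto t_i .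
\]
Then $\delta=\mathrm{Id}-\phi$ is a locally finite $\mathcal{E}$-derivation with $\operatorname{Im}\delta=\operatorname{Im}E$, so $\operatorname{Im}\delta$ is not a Mathieu subspace.
\end{enumerate}
\end{theorem}

Two positive results locate the counterexample. A derivation is \emph{diagonalizable} if the algebra is spanned by its eigenvectors.

\begin{theorem}\label{thm:ideal}
Let $K$ be algebraically closed, $D$ a locally finite derivation of a commutative $K$-algebra $\mathcal{A}$, and $\mathcal{A}_0=\bigcup_k\ker D^k$. If $D(\mathcal{A}_0)$ is an ideal of $\mathcal{A}_0$, then $\operatorname{Im}D$ is a Mathieu subspace of $\mathcal{A}$. In particular this holds when $D$ is diagonalizable; and for arbitrary $K$ it holds when $D$ becomes diagonalizable over $\overline{K}$.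
\end{theorem}

The convention that algebras have an identity costs nothing here. If $\mathcal{A}$ has none, extend $D$ to $K\oplus\mathcal{A}$ by $D(1)=0$; the image and the hypotheses are unchanged, and a Mathieu subspace of $K\oplus\mathcal{A}$ contained in $\mathcal{A}$ is a Mathieu subspace of $\mathcal{A}$.

\begin{theorem}\label{thm:three}
If $n\le3$, the image of every linear derivation of $K[x_1,\dots,x_n]$ is a Mathieu subspace. This fails for every $n\ge4$.
\end{theorem}

We do not settle the conjecture restricted to locally nilpotent derivations; the derivation $E$ has nonzero eigenvalues.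

Here is the mechanism. Over an algebraically closed field, a locally finite derivation $D$ splits $\mathcal{A}$ into generalized eigenspaces $\mathcal{A}_\lambda$ and is bijective on those with $\lambda\ne0$. To decide whether $a\in\operatorname{Im}D$, one therefore first takes the component $a_0\in\mathcal{A}_0$ and then asks whether $a_0\in D(\mathcal{A}_0)$, where $D$ is locally nilpotent on $\mathcal{A}_0$. Each test separately supports the conjecture. When $D$ is diagonalizable only the first test is present; it is a constant-term condition, governed by a theorem of Duistermaat and van der Kallen \cite{DvdK}. For a nilpotent Jordan block of size three only the second test is present; it is the vanishing of an integral over an interval, and a nonzero polynomial cannot have the integrals of all its powers vanish. The counterexample combines the two tests. The components $(f^m)_0$ are no longer the powers of one polynomial: they are the Legendre polynomials, and all of those have integral zero.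

Section~\ref{sec:tools} collects the linear algebra. Sections~\ref{sec:images}--\ref{sec:legendre} prove Theorem~\ref{thm:counter}, Section~\ref{sec:graded} proves Theorem~\ref{thm:ideal}, and Section~\ref{sec:three} proves Theorem~\ref{thm:three}, using the integral of Section~\ref{sec:integral} a second time.

\section{Scalar plus locally nilpotent}\label{sec:tools}

\begin{lemma}\label{lem:split}
Let $V$ be a $K$-vector space.
\begin{enumerate}
\item[(a)] If $\nu$ is a locally nilpotent endomorphism of $V$ and $P\in K[[T]]$ has $P(0)\ne0$, then $P(\nu)$ is bijective.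
\item[(b)] Let $V=\bigoplus_{\lambda\in K}V_\lambda$, and let $\eta$ be an endomorphism that preserves each $V_\lambda$ and such that $\eta-\lambda$ is locally nilpotent on $V_\lambda$. Then $\bigcup_k\ker\eta^k=V_0$ and $\operatorname{Im}\eta=\eta(V_0)\oplus\bigoplus_{\lambda\ne0}V_\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $P(\nu)v$ is a finite sum, and $P\mapsto P(\nu)$ is a ring homomorphism from $K[[T]]$ to the endomorphisms of $V$. A series with $P(0)\ne0$ is a unit of $K[[T]]$.

(b) For $\lambda\ne0$, part (a) with $P=\lambda+T$ and $\nu=\eta-\lambda$ shows that $\eta$ is bijective on $V_\lambda$. On $V_0$ it is locally nilpotent. Since $\eta$ acts componentwise, both claims follow.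
\end{proof}

For a derivation $D$ and $\lambda,\mu\in K$ we have $(D-\lambda-\mu)(ab)=(D-\lambda)(a)\,b+a\,(D-\mu)(b)$, and by induction
\begin{equation}\label{eq:leibniz}
(D-\lambda-\mu)^k(ab)=\sum_{i=0}^k\binom ki(D-\lambda)^i(a)\,(D-\mu)^{k-i}(b).
\end{equation}
The case $\lambda=\mu=0$ has two consequences. The elements killed by a power of $D$ form a subalgebra, so $D$ is locally nilpotent as soon as each generator of the algebra is killed by a power of $D$. And if $D$ is locally nilpotent, dividing \eqref{eq:leibniz} by $k!$ and summing over $k$ shows that $\exp(D)=\sum_kD^k/k!$ is multiplicative, hence an algebra automorphism.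

The positive results are proved over $\overline{K}$ and then brought down to $K$.

\begin{lemma}\label{lem:descent}
Let $D$ be a derivation of $\mathcal{A}$ and $\overline{D}=D\otimes\mathrm{Id}$ its extension to $\overline{\mathcal{A}}=\mathcal{A}\otimes_K\overline{K}$. If $\operatorname{Im}\overline{D}$ is a Mathieu subspace of $\overline{\mathcal{A}}$, then $\operatorname{Im}D$ is a Mathieu subspace of $\mathcal{A}$.
\end{lemma}

\begin{proof}
Choose a $K$-basis $(c_i)$ of $\overline{K}$ containing $1$. Then $\overline{\mathcal{A}}=\bigoplus_i\mathcal{A}\otimes c_i$ and $\operatorname{Im}\overline{D}=\bigoplus_i(\operatorname{Im}D)\otimes c_i$, so $\operatorname{Im}\overline{D}\cap\mathcal{A}=\operatorname{Im}D$. Apply the Mathieu property in $\overline{\mathcal{A}}$ to elements $a,b\in\mathcal{A}$.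
\end{proof}

\section{The images of $E$ and $\delta$}\label{sec:images}

Let $E,\phi,\delta,f$ be as in Theorem~\ref{thm:counter}. The maps $E$ and $\phi$ preserve the finite-dimensional space of polynomials of total degree at most $d$, for every $d$, so $E$ and $\delta$ are locally finite.

Put $A=K[x,y,z,u]$. Both $E$ and $\delta$ preserve $A$ and commute with multiplication by the $t_i$. Since $\mathcal{A}$ is the direct sum of the spaces $At^\alpha$ over all monomials $t^\alpha$, the image of $E$ on $\mathcal{A}$ is $\bigoplus_\alpha E(A)t^\alpha$, and the image of $\delta$ is $\bigoplus_\alpha\delta(A)t^\alpha$. All assertions of Theorem~\ref{thm:counter} thus reduce to $n=4$, and from now on $E$ and $\delta$ act on $A$.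

Grade $A=\bigoplus_{j\in\mathbb{Z}}A_j$ by $\deg x=\deg y=\deg z=1$ and $\deg u=-1$, and write $a_j$ for the component of $a$ in $A_j$. Let $N$ be the derivation of $A$ with
\[
N(x)=0,\qquad N(y)=2x,\qquad N(z)=y,\qquad N(u)=0 .
\]
It preserves each $A_j$, and it is locally nilpotent because $N^3$ kills the variables. A monomial $x^ay^bz^cu^d$ has degree $0$ exactly when $d=a+b+c$, so
\[
A_0=B:=K[X,Y,Z],\qquad X=ux,\quad Y=uy,\quad Z=uz .
\]
Distinct monomials in $X,Y,Z,u$ are distinct monomials in $x,y,z,u$, so $X,Y,Z,u$ are algebraically independent. On $B$ the derivation $N$ is a single nilpotent Jordan block: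
\begin{equation}\label{eq:N}
N(X)=0,\qquad N(Y)=2X,\qquad N(Z)=Y .
\end{equation}

\begin{proposition}\label{prop:images}
$\operatorname{Im}E=\operatorname{Im}\delta=\{a\in A: a_0\in N(B)\}$.
\end{proposition}

\begin{proof}
The map that multiplies $A_j$ by $j$ is a derivation, and its sum with $N$ agrees with $E$ on the variables. Hence $E=j+N$ on $A_j$. In characteristic zero the integers $j$ are distinct elements of $K$, and Lemma~\ref{lem:split}(b) gives $\operatorname{Im}E=N(B)\oplus\bigoplus_{j\ne0}A_j$.

The automorphism $\exp(N)$ fixes $x$ and $u$ and sends $y$ to $y+2x$ and $z$ to $z+y+x$. The map that multiplies $A_j$ by $2^j$ is also an automorphism, and the composite of the two agrees with $\phi$ on the variables. Hence $\delta=1-2^j\exp(N)$ on $A_j$. For $j\ne0$ the series $1-2^je^T$ has constant term $1-2^j\ne0$, so $\delta$ is bijective on $A_j$ by Lemma~\ref{lem:split}(a). For $j=0$ we have $1-e^T=-T\theta(T)$ with $\theta=\sum_{i\ge0}T^i/(i+1)!$ and $\theta(0)=1$. So $\theta(N)$ is bijective on $B$, and $\delta(B)=N(\theta(N)B)=N(B)$.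
\end{proof}

Part (b) of Theorem~\ref{thm:counter} now follows from part (a), and part (a) has become a statement about $N(B)$. The first powers of $f$ can be treated by hand.

\begin{example}\label{ex:small}
The summands of $f=uxz+uy+u$ have degrees $1,0,-1$. In a product of degree $0$ each factor $uxz$ is matched by a factor $u$, and $uxz\cdot u=XZ$. Thus
\begin{align*}
f_0&=Y=N(Z),\\
(f^2)_0&=Y^2+2XZ=N(YZ),\\
(f^3)_0&=Y^3+6XYZ=N(Y^2Z+XZ^2),
\end{align*}
where the last line uses $N(Y^2Z)=Y^3+4XYZ$ and $N(XZ^2)=2XYZ$. So $f,f^2,f^3\in\operatorname{Im}E$. On the other hand $(f^2y)_0=(f^2)_{-1}\,y=2u\cdot uy\cdot y=2Y^2$. The derivation $N$ preserves the degree in $X,Y,Z$, and on quadratic monomials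
\begin{gather*}
N(Z^2)=2YZ,\qquad N(YZ)=Y^2+2XZ,\qquad N(Y^2)=4XY,\\
N(XZ)=XY,\qquad N(XY)=2X^2,\qquad N(X^2)=0 .
\end{gather*}
In every combination of these, the coefficient of $XZ$ is twice that of $Y^2$. Hence $Y^2\notin N(B)$ and $f^2y\notin\operatorname{Im}E$.
\end{example}

To treat all $m$ we need a test for membership in $N(B)$ that works in every degree, and a closed form for $(f^m)_0$. The next two sections supply them.

\section{An integral that detects $N(B)$}\label{sec:integral}

In this section $B=K[X,Y,Z]$ is a polynomial algebra and $N$ is the derivation \eqref{eq:N}. Besides $X$, it kills the discriminant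
\[
q=Y^2-4XZ,\qquad N(q)=2Y\cdot 2X-4X\cdot Y=0 .
\]
This suggests using $q$ as a coordinate in place of $Z$, which is possible after inverting $X$: since $Z=(Y^2-q)/(4X)$, we have $B[X^{-1}]=K[X^{\pm1},Y,q]$. The elements $X,Y,q$ generate the field $K(X,Y,Z)$ of transcendence degree $3$, so they are algebraically independent. Let $\partial$ be the partial derivative with respect to $Y$ in the coordinates $X,Y,q$. The derivations $N$ (extended to $B[X^{-1}]$ by the quotient rule) and $2X\partial$ agree on $X,Y,q$, so
\[
N=2X\partial\quad\text{on } B[X^{-1}].
\]

The equation $N(G)=h$ is therefore always solvable in $B[X^{-1}]$: integrate $h/(2X)$ in $Y$, with an arbitrary constant of integration in $K[X^{\pm1},q]$. The difficulty is to decide whether some solution lies in $B$. A definite integral removes the unknown constant, and the endpoints should be chosen where membership in $B$ is visible. At $Y=\pm\sqrt q$ the element $Z$, the only source of negative powers of $X$, vanishes.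

Let $r$ be an indeterminate and set $q=r^2$. For $H\in B[X^{-1}]$ let $H(\pm r)\in K[X^{\pm1},r]$ be the image of $H$ under the ring homomorphism $X\mapsto X$, $Y\mapsto\pm r$, $q\mapsto r^2$; it sends $Z$ to $0$. For $h\in B[X^{-1}]$ define
\[
I(h)=\int_{-r}^rh\,dY:=H(r)-H(-r),\qquad\text{where }\partial H=h .
\]
Such an $H$ exists in characteristic zero and is unique up to an element of $K[X^{\pm1},q]$, which does not change $I(h)$. The map $I$ is $K[X^{\pm1}]$-linear and sends $K[Y,q]$ into $K[r]$.

\begin{lemma}\label{lem:integral}
\begin{enumerate}
\item[(a)] If $h\in N(B)$, then $I(h)\in XK[X,r]$.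
\item[(b)] For $h\in K[Y,q]$ we have $h\in N(B)$ if and only if $I(h)=0$.
\item[(c)] $XK[X,Y,q]\subset N(B)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h=N(G)=\partial(2XG)$ with $G=G(X,Y,Z)\in B$. Since $Z\mapsto0$ at both endpoints, $I(h)=2X\bigl(G(X,r,0)-G(X,-r,0)\bigr)$.

(b) If $h\in K[Y,q]\cap N(B)$, then $I(h)\in K[r]\cap XK[X,r]=0$ by (a). Conversely let $I(h)=0$ and choose $H\in K[Y,q]$ with $\partial H=h$. Division by $Y^2-q$, which is monic in $Y$, gives $H=(Y^2-q)G+\alpha(q)+\beta(q)Y$ with $G\in K[Y,q]$. Then $0=I(h)=2r\beta(r^2)$, so $\beta=0$. As $Y^2-q=4XZ$, we get $h=\partial(4XZG)=2N(ZG)$, and $ZG\in B$.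

(c) The map $\partial$ is surjective on $K[X,Y,q]\subset B$, so $N(K[X,Y,q])=XK[X,Y,q]$.
\end{proof}

For instance $I(Y^j)=(1+(-1)^j)\,r^{j+1}/(j+1)$, so $Y^j\in N(B)$ exactly when $j$ is odd. And $Y^2+2XZ=\tfrac12(3Y^2-q)$ has integral $r^3-r^3=0$. Both facts agree with Example~\ref{ex:small}.

\section{Constant terms and Legendre polynomials}\label{sec:legendre}

Return to $A=K[x,y,z,u]$. Since $x=Xu^{-1}$, $y=Yu^{-1}$, $z=Zu^{-1}$, the algebra $A$ lies in the Laurent polynomial ring $B[u^{\pm1}]$, and the grading of $A$ is the restriction of the grading with $B$ in degree $0$ and $u$ in degree $-1$. So $a_0$ is the \emph{constant term} of $a$ as a Laurent polynomial in $u$. By Proposition~\ref{prop:images} and Lemma~\ref{lem:integral}(b), an element $a\in A$ with $a_0\in K[Y,q]$ lies in $\operatorname{Im}E$ if and only if $I(a_0)=0$.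

We therefore look for a Laurent polynomial such that the constant terms of all its powers have integral zero over $[-r,r]$. Taylor's formula provides one. For a polynomial $g(Y)$ and an indeterminate $s$, the constant term in $s$ of $(g(Y+s)/s)^m$ is $\partial^m(g^m)/m!$. An antiderivative is $\partial^{m-1}(g^m)/m!$, which vanishes at every root of $g$, so the integral between two roots of $g$ is zero. The simplest polynomial with roots $\pm r$ is $g=Y^2-q$, and with $s=2u$ it produces $f$:
\begin{equation}\label{eq:f}
\frac{(Y+2u)^2-q}{4u}=\frac{4XZ+4Yu+4u^2}{4u}=XZu^{-1}+Y+u=uxz+uy+u=f .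
\end{equation}
The term $XZu^{-1}$ lies in $A$ because $X$ is divisible by $u$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Section~\ref{sec:images} it remains to prove the two assertions on $f^m$ and $f^my$ in $A$. Fix $m\ge1$ and put $W=(Y^2-q)^m\in K[Y,q]$. By \eqref{eq:f} and Taylor's formula in $Y$,
\[
f^m=(4u)^{-m}\sum_{i\ge0}\frac{\partial^iW}{i!}\,(2u)^i .
\]
The coefficient of $u^0$ comes from $i=m$ and the coefficient of $u^1$ from $i=m+1$. They are
\begin{equation}\label{eq:L}
L_m:=\frac{\partial^mW}{2^m\,m!}\qquad\text{and}\qquad\frac{\partial^{m+1}W}{2^{m-1}(m+1)!}=\frac{2}{m+1}\,\partial L_m .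
\end{equation}
Since $y=Yu^{-1}$, this gives
\[
(f^m)_0=L_m,\qquad (f^my)_0=\frac{2}{m+1}\,Y\,\partial L_m ,
\]
and both lie in $K[Y,q]$. We compute their integrals from the factorization $W=(Y-r)^m(Y+r)^m$ in $K[r][Y]$.

In the Leibniz expansion of $\partial^{m-1}W$ each factor is differentiated fewer than $m$ times, so every term is divisible by $(Y-r)(Y+r)$ and vanishes at $Y=\pm r$. Hence $I(L_m)=0$, and $f^m\in\operatorname{Im}E$.

In the expansion of $\partial^mW$, the only term that survives at $Y=r$ is $m!\,(Y+r)^m$, and the only one that survives at $Y=-r$ is $m!\,(Y-r)^m$. Hence $L_m(\pm r)=(\pm r)^m$. Integrating by parts, that is, applying $I$ to $Y\partial L_m=\partial(YL_m)-L_m$, we find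
\begin{equation}\label{eq:parts}
I(Y\partial L_m)=r\cdot r^m-(-r)(-r)^m-I(L_m)=\bigl(1+(-1)^m\bigr)r^{m+1}.
\end{equation}
For even $m$ this is $2r^{m+1}\ne0$, so $f^my\notin\operatorname{Im}E$. Thus $a=f$ and $b=y$ violate the Mathieu property.
\end{proof}

\begin{remark}
At $q=1$ the first formula in \eqref{eq:L} is Rodrigues' formula for the Legendre polynomial of degree $m$, and $I(L_m)=0$ is its orthogonality to constants on $[-1,1]$. For odd $m$, \eqref{eq:parts} vanishes and $f^my\in\operatorname{Im}E$: the sequence $f^my$ enters and leaves the image alternately.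
\end{remark}

\section{Gradings and ideals of the degree-zero part}\label{sec:graded}

Theorem~\ref{thm:ideal} is a statement about graded algebras. Let $\Gamma$ be an abelian group. A $\Gamma$-grading of $A$ is a decomposition $A=\bigoplus_{\gamma\in\Gamma}A_\gamma$ into subspaces with $A_\gamma A_{\gamma'}\subset A_{\gamma+\gamma'}$. Then $1\in A_0$: if $e$ is the degree-zero component of $1$, comparing degrees in $a=1\cdot a$ gives $a=ea$ for homogeneous $a$, so $e=1$. The \emph{support} of $a$ is $\operatorname{supp}a=\{\gamma:a_\gamma\ne0\}$, and an ideal is \emph{graded} if it contains the components of its elements.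

\begin{proposition}\label{prop:graded}
Let $A$ be an algebra graded by a torsion-free abelian group $\Gamma$, and let $J$ be an ideal of $A_0$. Then $V=J\oplus\bigoplus_{\gamma\ne0}A_\gamma$ is a Mathieu subspace of $A$.
\end{proposition}

The one deep input is the following theorem, in which the support of a Laurent polynomial is its set of exponents in $\mathbb{Z}^s\subset\mathbb{R}^s$.

\begin{theorem}[Duistermaat and van der Kallen \cite{DvdK}]\label{thm:dvdk}
If $F\in\mathbb{C}[t_1^{\pm1},\dots,t_s^{\pm1}]$ and the constant term of $F^m$ is $0$ for all $m\ge1$, then $0$ is not in the convex hull of $\operatorname{supp}F$.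
\end{theorem}

The theorem holds over any field $L$ of characteristic zero: the coefficients of $F$ generate a finitely generated extension of $\mathbb{Q}$, which embeds in $\mathbb{C}$, and an embedding preserves supports and the vanishing of constant terms.

We also use separation: if $S\subset\mathbb{R}^r$ is finite and nonempty and $0\notin\operatorname{conv}S$, there is a linear functional $\lambda_S$ with $\lambda_S\ge1$ on $S$, namely $v\mapsto\langle v,p\rangle/\langle p,p\rangle$ with $p$ the point of $\operatorname{conv}S$ nearest to $0$.

For a Laurent polynomial ring and $J=0$ the proposition is now immediate: $\lambda=\lambda_{\operatorname{supp}F}$ is at least $m$ on $\operatorname{supp}F^m$, so it is positive on $\operatorname{supp}(F^mG)$ for large $m$. With zero divisors the conclusion of Theorem~\ref{thm:dvdk} can fail. In $K[s,t]/(st)$ with $\deg s=1$, $\deg t=-1$, the element $s+t$ has powers $s^m+t^m$ with no component of degree $0$, although $0$ lies between $1$ and $-1$. The reason is that the product of the two components is zero. The proof shows that in general a set of components whose degrees surround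 $0$ has a nilpotent product, so that such a set cannot occur to a high power.

\begin{proof}[Proof of Proposition~\ref{prop:graded}]
Let $f,g\in A$ with $f^m\in V$ for all $m\ge1$.

\emph{Reductions.} The ideal $JA=\bigoplus_\gamma JA_\gamma$ is graded, and its degree-zero part is $JA_0=J$; this is where we use that $J$ is an ideal of $A_0$. An element $a$ lies in $V$ if and only if its image in $A/JA$ has zero component in degree $0$. So we may assume $J=0$: we know that $(f^m)_0=0$ for all $m\ge1$ and must show $(f^mg)_0=0$ for $m\gg0$. Replace $\Gamma$ by the subgroup generated by $\operatorname{supp}f\cup\operatorname{supp}g$, and $A$ by the sum of the corresponding $A_\gamma$. A finitely generated torsion-free abelian group is free, so we may assume $\Gamma=\mathbb{Z}^r\subset\mathbb{R}^r$.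

\emph{Step 1: graded domains.} Let $P$ be a graded prime ideal and $\bar f$ the image of $f$ in the graded domain $R=A/P$. We claim that $0\notin\operatorname{conv}(\operatorname{supp}\bar f)$. Invert all nonzero homogeneous elements of $R$. The result $R'$ is a graded ring containing $R$, with $\deg(a/b)=\deg a-\deg b$, in which every nonzero homogeneous element is a unit. So $L=R'_0$ is a field containing $K$, and the degrees of nonzero homogeneous elements form a subgroup $\Lambda\subset\mathbb{Z}^r$. Choose a basis $\gamma_1,\dots,\gamma_s$ of $\Lambda$ and nonzero $t_i\in R'_{\gamma_i}$. If $a$ is homogeneous of degree $\sum_ik_i\gamma_i$, then $a\prod_it_i^{-k_i}\in L$. Hence each nonzero component of $R'$ is the $L$-span of one monomial in the $t_i$, and $R'=L[t_1^{\pm1},\dots,t_s^{\pm1}]$. The constant terms of all $\bar f^{\,m}$ vanish, so Theorem~\ref{thm:dvdk} applies. The linear map $\mathbb{R}^s\to\mathbb{R}^r$ sending the standard basis to $\gamma_1,\dots,\gamma_s$ is injective and carries exponents to degrees, which gives the claim.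

\emph{Step 2: nilpotent products.} Let $\Sigma=\operatorname{supp}f$, and for $S\subset\Sigma$ put $h_S=\prod_{\gamma\in S}f_\gamma$. We claim that $h_S$ is nilpotent if $0\in\operatorname{conv}S$. Suppose not. The nilpotent elements of a commutative ring form the intersection of its prime ideals, so some prime $P'$ does not contain $h_S$. Let $P=\bigoplus_\gamma(P'\cap A_\gamma)\subset P'$, a proper graded ideal. It is prime. Indeed, let $a,b\notin P$ with $ab\in P$. Removing from $a$ and $b$ the components that lie in $P'$ changes them by elements of $P$, so we may assume that no nonzero component of $a$ or $b$ lies in $P'$. Let $\alpha,\beta$ be the lexicographically largest elements of $\operatorname{supp}a$, $\operatorname{supp}b$. The lexicographic order on $\mathbb{Z}^r$ is compatible with addition, so $(ab)_{\alpha+\beta}=a_\alpha b_\beta$. This component lies in $P\subset P'$, contradicting the primality of $P'$. Now $h_S\notin P$, so $f_\gamma\notin P$ for all $\gamma\in S$, that is, $S\subset\operatorname{supp}\bar f$. Step 1 gives $0\notin\operatorname{conv}S$, a contradiction.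

\emph{Step 3: counting degrees.} There are finitely many $S\subset\Sigma$. Choose $e\ge1$ with $h_S^{\,e}=0$ whenever $0\in\operatorname{conv}S$. For the nonempty $S$ with $0\notin\operatorname{conv}S$ fix functionals $\lambda_S$ as above, and choose $c$ with $|\lambda_S|\le c$ on $\Sigma\cup\operatorname{supp}g$ for all of them. The element $f^mg$ is an integral combination of homogeneous products
\[
\pi=g_\beta\prod_{\gamma\in\Sigma}f_\gamma^{\,k_\gamma},\qquad\beta\in\operatorname{supp}g,\qquad\sum_\gamma k_\gamma=m .
\]
Let $m>e|\Sigma|$ and $S=\{\gamma:k_\gamma\ge e\}$. Then $\sum_{\gamma\notin S}k_\gamma\le e|\Sigma|<m$, so $S\neq\emptyset$. If $0\in\operatorname{conv}S$, then $\pi$ is divisible by $h_S^{\,e}=0$. Otherwise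
\[
\lambda_S\Bigl(\beta+\sum_\gamma k_\gamma\gamma\Bigr)\ \ge\ -c+\bigl(m-e|\Sigma|\bigr)-c\,e|\Sigma| ,
\]
which is positive once $m>c+(1+c)e|\Sigma|$, and then $\pi$ has nonzero degree. For such $m$ no product contributes to degree $0$, so $(f^mg)_0=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ideal}]
Let $\mathcal{A}_\lambda=\bigcup_k\ker(D-\lambda)^k$ for $\lambda\in K$. Every $a\in\mathcal{A}$ lies in a finite-dimensional $D$-invariant subspace, because $D$ is locally finite, and that subspace is the direct sum of the generalized eigenspaces of $D$ in it, because $K$ is algebraically closed. Hence $\mathcal{A}=\bigoplus_\lambda\mathcal{A}_\lambda$. By \eqref{eq:leibniz}, $\mathcal{A}_\lambda\mathcal{A}_\mu\subset\mathcal{A}_{\lambda+\mu}$, so this is a grading by $(K,+)$, which is torsion-free in characteristic zero. Lemma~\ref{lem:split}(b) gives $\operatorname{Im}D=D(\mathcal{A}_0)\oplus\bigoplus_{\lambda\ne0}\mathcal{A}_\lambda$, and Proposition~\ref{prop:graded} applies with $J=D(\mathcal{A}_0)$.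

If $D$ is diagonalizable, Lemma~\ref{lem:split}(b) applied to its eigenspaces gives $\mathcal{A}_0=\ker D$, so $D(\mathcal{A}_0)=0$ is an ideal. If $K$ is arbitrary and $D$ becomes diagonalizable over $\overline{K}$, apply this to $\overline{D}$ and use Lemma~\ref{lem:descent}.
\end{proof}

\section{Linear derivations in at most three variables}\label{sec:three}

In at most three variables every Jordan type but one falls under Theorem~\ref{thm:ideal}. The exception is the nilpotent block of size three, the derivation $N$ of $B$: its image contains $Y$ but not $Y^2$, so it is not an ideal. There the integral $I$ turns the condition ``$a^m\in N(B)$ for all $m$'' into the vanishing of all moments of a polynomial in one variable. For $\psi\in L[v]$, $L$ a field of characteristic zero, let $\int_a^b\psi\,dv=\Psi(b)-\Psi(a)$ with $\Psi'=\psi$.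

\begin{lemma}\label{lem:moments}
Let $L$ be a field of characteristic zero and $\varphi\in L[v]$. If $\int_{-1}^1\varphi(v)^m\,dv=0$ for all $m\ge1$, then $\varphi=0$.
\end{lemma}

For real coefficients $m=2$ suffices, by positivity. In general it does not: $\varphi=v+a(3v^2-1)$ has $\int_{-1}^1\varphi\,dv=0$ and $\int_{-1}^1\varphi^2\,dv=\frac23+\frac85a^2$, which vanishes for $a^2=-\frac5{12}$. The substitute for positivity is arithmetic. We choose $m$ so that the leading term of $\varphi^m$ integrates to a fraction with prime denominator, which no other term can cancel.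

\begin{proof}
Let $\psi(s)=\varphi(2s-1)$. Then $\int_0^1\psi^m\,ds=\frac12\int_{-1}^1\varphi^m\,dv=0$, and it suffices to show $\psi=0$. If $\psi$ is constant, take $m=1$. Otherwise let $d\ge1$ be its degree, $c\ne0$ its leading coefficient, and $R\subset L$ the subring generated by the coefficients of $\psi$ and $c^{-1}$.

Let $p=md+1$ be prime; by Dirichlet's theorem on primes in arithmetic progressions there are infinitely many such $p$. Write $\psi^m=\sum_{j=0}^{p-1}a_js^j$ with $a_j\in R$ and $a_{p-1}=c^m$. Multiplying $\sum_ja_j/(j+1)=0$ by $p!$ gives
\[
(p-1)!\,c^m=-p\sum_{j=0}^{p-2}\frac{(p-1)!}{j+1}\,a_j\in pR .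
\]
Since $c$ is a unit of $R$, we get $(p-1)!\in pR$, and since $(p-1)!$ and $p$ are coprime integers, $1\in pR$. So infinitely many primes are units of $R$.

This is impossible for a finitely generated ring of characteristic zero. The $\mathbb{Q}$-subalgebra of $L$ generated by $R$ is finitely generated and nonzero, so by the Nullstellensatz its quotient by a maximal ideal is a finite extension $F$ of $\mathbb{Q}$. Let $\rho\colon R\to F$ be the resulting ring homomorphism, and $M\ge1$ a common denominator of the coefficients of the monic minimal polynomials over $\mathbb{Q}$ of the images of the finitely many generators of $R$. Then $\rho(R)$ is integral over $\mathbb{Z}[1/M]$. If $p$ is a unit of $R$, then $p^{-1}\in\rho(R)$ satisfies $p^{-k}+b_1p^{-k+1}+\dots+b_k=0$ with $b_i\in\mathbb{Z}[1/M]$. Multiplying by $p^k$ gives $1\in p\,\mathbb{Z}[1/M]$, so $p$ divides $M$. Only finitely many primes do.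
\end{proof}

\begin{proposition}\label{prop:block}
$N(B)$ is a Mathieu subspace of $B=K[X,Y,Z]$.
\end{proposition}

\begin{proof}
Let $a,b\in B$ with $a\ne0$ and $a^m\in N(B)$ for all $m\ge1$. Expand $a$ in powers of $X$ in $K[X^{\pm1},Y,q]$:
\[
a=\sum_{k\ge\ell}X^ka_k,\qquad a_k\in K[Y,q],\qquad a_\ell\ne0 .
\]
We claim that $\ell\ge1$. The lowest term of $a^m$ is $X^{\ell m}a_\ell^{\,m}$. Since $I$ is $K[X^{\pm1}]$-linear and maps $K[Y,q]$ into $K[r]$, the coefficient of $X^{\ell m}$ in $I(a^m)$ is $I(a_\ell^{\,m})$. If $\ell\le0$, Lemma~\ref{lem:integral}(a) forces $I(a_\ell^{\,m})=0$ for all $m\ge1$. To rescale the interval, put $\varphi(v)=a_\ell(rv,r^2)\in K(r)[v]$, which is nonzero because $rv$ and $r^2$ are algebraically independent. For every $h\in K[Y,q]$ we have $I(h)=r\int_{-1}^1h(rv,r^2)\,dv$, since for $h=Y^jq^i$ both sides equal $(1+(-1)^j)\,r^{2i+j+1}/(j+1)$. So $\int_{-1}^1\varphi^m\,dv=0$ for all $m\ge1$, contradicting Lemma~\ref{lem:moments} over $L=K(r)$.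

Thus $a\in XK[X,Y,q]$. Choose $k\ge0$ with $b\in X^{-k}K[X,Y,q]$. For $m>k$ we have $a^mb\in XK[X,Y,q]$, which lies in $N(B)$ by Lemma~\ref{lem:integral}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
For $n\ge4$ the derivation $E$ of Theorem~\ref{thm:counter} is a counterexample. Let $n\le3$ and let $D$ be a linear derivation of the polynomial algebra $A$ in $n$ variables. It preserves total degree, so it is locally finite. By Lemma~\ref{lem:descent} we may assume $K=\overline{K}$ and choose variables $x_i$ that form a Jordan basis for $D$ on the linear forms, with eigenvalues $\lambda_i$. Give the monomial $\prod_ix_i^{k_i}$ the weight $\sum_ik_i\lambda_i\in K$. The map that multiplies each monomial by its weight is a derivation, and $D$ is its sum with the derivation $\nu$ that sends each variable to the preceding variable of its block, or to $0$. Variables of one block have the same weight, so $\nu$ preserves weights, and $\nu$ is locally nilpotent. By Lemma~\ref{lem:split}(b), $A_0=\bigcup_k\ker D^k$ is the span of the monomials of weight $0$, and $D=\nu$ on $A_0$. For $n\le3$ at most one block has size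 greater than $1$, which leaves four cases.

\emph{All blocks of size $1$.} Then $\nu=0$, so $D(A_0)=0$ and Theorem~\ref{thm:ideal} applies.

\emph{One block of size $2$ and at most one of size $1$.} Here $D(x)=\lambda x$, $D(y)=\lambda y+x$, $D(t)=\mu t$ (omit $t$ if $n=2$), and $\nu=x\partial_y$. So $D(A_0)\subset A_0\cap xA$. Conversely, $A_0\cap xA$ is spanned by the monomials $x^iy^jt^k$ of weight $0$ with $i\ge1$, and such a monomial equals $\nu\bigl(x^{i-1}y^{j+1}t^k/(j+1)\bigr)$, whose argument again has weight $0$. Hence $D(A_0)=A_0\cap xA$ is an ideal of $A_0$, and Theorem~\ref{thm:ideal} applies.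

\emph{One block of size $3$ with eigenvalue $\lambda\ne0$.} A monomial of degree $d$ has weight $d\lambda$, which is zero only for $d=0$. So $A_0=K$, $D(A_0)=0$, and Theorem~\ref{thm:ideal} applies.

\emph{One block of size $3$ with eigenvalue $0$.} Choose a linear form $Z$ with $D^2(Z)\ne0$ and set $Y=D(Z)$, $X=\frac12D(Y)$. These form a basis of the linear forms with $D(X)=0$, so $(A,D)=(B,N)$, and Proposition~\ref{prop:block} applies.
\end{proof}

\begin{remark}
In Theorem~\ref{thm:ideal} the word ``ideal'' cannot be weakened to ``Mathieu subspace''. For the derivation $E$ with $n=4$ we have $\mathcal{A}_0=B$ and $E(\mathcal{A}_0)=N(B)$, which is a Mathieu subspace of $B$ by Proposition~\ref{prop:block}, while $\operatorname{Im}E$ is not a Mathieu subspace of $\mathcal{A}$.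
\end{remark}

\begin{thebibliography}{9}

\bibitem{DvdK}
J.~J.~Duistermaat and W.~van der Kallen,
\emph{Constant terms in powers of a Laurent polynomial},
Indag. Math. (N.S.) \textbf{9} (1998), 221--231.

\bibitem{Zhao}
Wenhua Zhao,
\emph{The LFED and LNED Conjectures for Laurent Polynomial Algebras},
arXiv:1701.05997 (2017).

\end{thebibliography}
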